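\title{Relative critical points above $\aleph_2$ between locally finite quasivarieties}

\begin{abstract}
For quasivarieties $\mathcal{V}$ and $\mathcal{W}$ of first-order structures, the relative critical point $\mathrm{crit}_{\mathrm{r}}(\mathcal{V};\mathcal{W})$ is the least cardinality of a semilattice of compact $\mathcal{V}$-congruences that is not isomorphic to a semilattice of compact $\mathcal{W}$-congruences, and $\infty$ if there is none. For locally finite quasivarieties with finitely many relation symbols it is known that the critical point is at most $\aleph_2$ or equals $\infty$, under a finiteness assumption on the liftings of congruence lattices of finite structures. We show that this assumption cannot be dropped: for every $n\ge 0$ the value $\aleph_{n+1}$ occurs, for quasivarieties in finite languages whose only function symbols are constants. For the quasivariety $\mathcal{V}_0$ of sets with two distinct named points, which serves in all these examples, we describe the uncountable values of $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W})$ by the spectra of $L_{\omega_1\omega}$-sentences; the values other than $\infty$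 lie below $\beth_{\omega_1}$, and this bound is optimal.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Structures are nonempty first-order structures. A homomorphism preserves the operations (constants among them) and maps each relation into the corresponding relation. A \emph{quasi-identity} is the universal closure of a formula $\alpha_1\wedge\dots\wedge\alpha_r\to\beta$ with $r\ge0$ and $\alpha_1,\dots,\alpha_r,\beta$ atomic, and a \emph{quasivariety} is the class of all models of a set of quasi-identities in a fixed language. Quasivarieties are closed under substructures and direct products. A quasivariety is \emph{locally finite} if its finitely generated members are finite.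

A surjective homomorphism $h\colon B\to B'$ may identify elements, and it may make a relation hold at the image of a tuple at which it failed. A congruence records both. A \emph{fact} of $B$ is an expression $x=y$ or $R(\bar x)$, with $R$ a relation symbol and entries in $B$. The \emph{kernel} of $h$ is the set of facts that become true in $B'$, and a \emph{congruence} of $B$ is the kernel of a surjective homomorphism with domain $B$. For a congruence $\theta$ we write $x\approx_\theta y$ for $(x=y)\in\theta$, and $R^\theta$ for the set of $\bar x$ with $R(\bar x)\in\theta$. Thus $\theta$ consists of an equivalence relation $\approx_\theta$ compatible with the operations, together with sets $R^\theta\supseteq R^B$ that are invariant under replacing entries by equivalent ones. Conversely, such data define a quotient structure $B/\theta$ on the set of classes, and $\theta$ determines the homomorphism up to isomorphism. Without relation symbols this is the usual notion of congruence.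

Let $\mathcal{V}$ be a quasivariety and $A\in\mathcal{V}$. A congruence $\theta$ of $A$ is a \emph{$\mathcal{V}$-congruence} if $A/\theta\in\mathcal{V}$. Under inclusion the $\mathcal{V}$-congruences form an algebraic lattice $\mathrm{Con}^{\mathcal{V}}A$, and its compact elements form a $(\vee,0)$-semilattice $\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}}A$, which determines the lattice (Section~\ref{sec:facts}). Let $\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{V}$ be the class of all isomorphic copies of the semilattices $\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}}A$, $A\in\mathcal{V}$. For quasivarieties $\mathcal{V},\mathcal{W}$, possibly in different languages, the \emph{relative critical point} $\mathrm{crit}_{\mathrm{r}}(\mathcal{V};\mathcal{W})$ is the least cardinality of a member of $(\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{V})-(\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{W})$, and it is $\infty$ if $\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{V}\subseteq\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{W}$. It measures how far $\mathcal{W}$ can imitate the congruence lattices of $\mathcal{V}$.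

\begin{example}\label{ex:V0}
Let $\mathcal{V}_0$ be the quasivariety with two constants $p,q$ and the single axiom $p=q\to x=y$. Its members are the one-element structure and the sets with two distinct named points, so it is locally finite. An equivalence relation on $A\in\mathcal{V}_0$ is a $\mathcal{V}_0$-congruence if and only if it does not contain $(p,q)$ or is the total relation. For $|A|=1,2$ the lattice $\mathrm{Con}^{\mathcal{V}_0}A$ is a chain with $|A|$ elements. For $A=\{p,q,a\}$ it is the four-element Boolean lattice, whose atoms identify $a$ with $p$ and with $q$. For $|A|\ge3$ there are at least four finitely generated $\mathcal{V}_0$-congruences: equality, the two just described, and the total relation.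

Let $\mathcal{S}$ be the quasivariety of sets. Sets with one or two elements give the chains with one or two elements, and a set containing three elements $a,b,c$ has at least five finitely generated equivalence relations: equality, and those with the single nontrivial class $\{a,b\}$, $\{a,c\}$, $\{b,c\}$ or $\{a,b,c\}$. Hence $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{S})=4$.
\end{example}

How large can a critical point other than $\infty$ be? The following theorem is known.

\begin{theorem}\label{thm:known}
Let $\mathcal{V}$ and $\mathcal{W}$ be locally finite quasivarieties in languages with only finitely many relation symbols. Assume that for each finite $A\in\mathcal{V}$ there are, up to isomorphism, only finitely many $B\in\mathcal{W}$ with $\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}}A\cong\mathrm{Con}_{\mathrm{c}}^{\mathcal{W}}B$, and that every such $B$ is finite. Then either $\mathrm{crit}_{\mathrm{r}}(\mathcal{V};\mathcal{W})\le\aleph_2$ or $\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{V}\subseteq\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{W}$.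
\end{theorem}

In other words, if $\mathcal{W}$ imitates all semilattices of $\mathcal{V}$ with at most $\aleph_2$ elements, then it imitates all of them. The problem, posed in Gillibert~\cite{Gillibert}, is whether the second sentence of the theorem can be deleted.

\medskip
\noindent\textbf{Problem.} Is it true for all locally finite quasivarieties $\mathcal{V},\mathcal{W}$ in languages with only finitely many relation symbols that either $\mathrm{crit}_{\mathrm{r}}(\mathcal{V};\mathcal{W})\le\aleph_2$ or $\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{V}\subseteq\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{W}$?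
\medskip

One would guess that it is. The assumption speaks only of finite structures, while the conclusion speaks of large cardinalities. All the data are finitary: axioms, compact congruences, and the finite substructures whose directed union is a given member of a locally finite quasivariety. Moreover, axioms cannot bound the size of a structure, since a quasivariety with a member of size at least two contains all powers of that member. It is not apparent how such data could tell $\aleph_2$ from $\aleph_3$. They can.

\begin{theorem}\label{thm:main}
For every $n\ge0$ there is a locally finite quasivariety $\mathcal{W}_n$, in a finite language whose only function symbols are constants, such that $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W}_n)=\aleph_{n+1}$. In particular $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W}_2)=\aleph_3$, so neither $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W}_2)\le\aleph_2$ nor $\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{V}_0\subseteq\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{W}_2$.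
\end{theorem}

So the answer to the Problem is negative, and the assumption of Theorem~\ref{thm:known} cannot be dispensed with. For the fixed quasivariety $\mathcal{V}_0$ we can say which uncountable values occur. Recall that $L_{\omega_1\omega}$ extends first-order logic by countable conjunctions and disjunctions; its sentences are always taken in countable languages. Let $\mathrm{Spec}(\varphi)$ be the class of infinite cardinalities of models of $\varphi$. The cardinals $\beth_\alpha$ are given by $\beth_0=\aleph_0$, $\beth_{\alpha+1}=2^{\beth_\alpha}$, and suprema at limit ordinals.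

\begin{theorem}\label{thm:spec}
For an uncountable cardinal $\mu$ the following are equivalent.
\begin{itemize}
\item[(1)] $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W})=\mu$ for some locally finite quasivariety $\mathcal{W}$ in a language with finitely many relation symbols.
\item[(2)] As \textup{(1)}, with $\mathcal{W}$ in a finite language whose only function symbols are constants.
\item[(3)] There is an $L_{\omega_1\omega}$-sentence $\varphi$ with $\mathrm{Spec}(\varphi)=\{\kappa:\aleph_0\le\kappa<\mu\}$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:hanf}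
Let $\mathcal{W}$ range over the locally finite quasivarieties in languages with finitely many relation symbols.
\begin{itemize}
\item[(i)] For every $\mathcal{W}$, either $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W})=\infty$ or $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W})<\beth_{\omega_1}$.
\item[(ii)] The values $\aleph_\alpha$ $(1\le\alpha<\omega_1)$ and $\beth_\alpha^+$ $(\alpha<\omega_1)$ all occur as $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W})$.
\end{itemize}
Hence in the dichotomy of the Problem $\aleph_2$ cannot be replaced by any cardinal below $\beth_{\omega_1}$, and for $\mathcal{V}_0$ the bound $\beth_{\omega_1}$ is optimal.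
\end{corollary}

The point of the construction is that the condition $\mathrm{Con}^{\mathcal{W}}B\cong\mathrm{Con}^{\mathcal{V}_0}A$ can force properties of $B$ that no quasi-identity expresses. We design $\mathcal{W}$ so that a failure in $B$ of a prescribed sentence $\forall\bar x\bigvee_{k<\omega}\exists\bar y\,(\cdots)$ produces an atom of a kind that the lattices of $\mathcal{V}_0$ do not have (Sections~\ref{sec:V0}--\ref{sec:systems}). Sentences of this form can bound cardinality: Kuratowski's theorem characterizes $|X|\le\aleph_n$ in this way, which gives Theorem~\ref{thm:main} (Section~\ref{sec:thin}), and a coding of satisfaction reduces all of $L_{\omega_1\omega}$ to them (Section~\ref{sec:spec}, which is not needed for Theorem~\ref{thm:main}). Everything is proved in ZFC.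

\section{Congruences as closed sets of facts}\label{sec:facts}

Let $\mathcal{W}$ be a quasivariety with a fixed set of axioms and let $B\in\mathcal{W}$. Write $0$ for the set of facts true in $B$ and $1$ for the set of all facts. For an atomic formula $\alpha(\bar w)$ and a tuple $\bar b$ in $B$, let $\alpha[\bar b]$ be the fact obtained by evaluating the terms of $\alpha$ at $\bar b$ in $B$. Consider the following \emph{rules}, with all entries in $B$:
\begin{itemize}
\item[(R1)] from $x=y$ infer $y=x$; from $x=y$ and $y=z$ infer $x=z$;
\item[(R2)] from $x_1=y_1,\dots,x_m=y_m$ infer $f^B(\bar x)=f^B(\bar y)$; from $R(\bar x)$ and $x_1=y_1,\dots,x_m=y_m$ infer $R(\bar y)$;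
\item[(R3)] for each axiom $\alpha_1\wedge\dots\wedge\alpha_r\to\beta$ and each $\bar b$: from $\alpha_1[\bar b],\dots,\alpha_r[\bar b]$ infer $\beta[\bar b]$.
\end{itemize}
A \emph{derivation} from a set $\Gamma$ of facts is a finite sequence of facts, each of which lies in $\Gamma\cup0$ or is inferred by a rule from earlier ones. The \emph{trivial} structure is the one-element structure with all relations full; it satisfies every quasi-identity.

\begin{lemma}\label{lem:basic}
Let $B\in\mathcal{W}$.
\begin{itemize}
\item[(a)] A set of facts is a $\mathcal{W}$-congruence if and only if it contains $0$ and is closed under the rules. The $\mathcal{W}$-congruence generated by $\Gamma$ consists of the facts that have a derivation from $\Gamma$.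
\item[(b)] $\mathrm{Con}^{\mathcal{W}}B$ is an algebraic lattice with bounds $0,1$, its meets are intersections, and its compact elements are the finitely generated $\mathcal{W}$-congruences. A congruence $\theta$ equals $1$ if and only if $B/\theta$ is trivial.
\item[(c)] $\mathrm{Con}^{\mathcal{W}}(B/\theta)\cong[\theta,1]$ for every $\mathcal{W}$-congruence $\theta$.
\item[(d)] If there are finitely many relation symbols, then $|\mathrm{Con}_{\mathrm{c}}^{\mathcal{W}}B|\le\max(|B|,\aleph_0)$, and $\mathrm{Con}^{\mathcal{W}}B$ is finite when $B$ is finite.
\item[(e)] For $A\in\mathcal{V}$: $\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}}A\cong\mathrm{Con}_{\mathrm{c}}^{\mathcal{W}}B$ if and only if $\mathrm{Con}^{\mathcal{V}}A\cong\mathrm{Con}^{\mathcal{W}}B$.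
\end{itemize}
\end{lemma}

\begin{proof}
(a) Containing $0$ and being closed under (R1), (R2) is the description of congruences given in Section~\ref{sec:intro}. The quotient map preserves terms, so $B/\theta\models\alpha(\bar b/\theta)$ if and only if $\alpha[\bar b]\in\theta$; hence closure under (R3) means $B/\theta\in\mathcal{W}$. The derivable facts form a closed set, and they lie in every closed set containing $\Gamma\cup0$.

(b) The rules have finitely many premises, so by (a) intersections and directed unions of $\mathcal{W}$-congruences are $\mathcal{W}$-congruences. Every $\theta$ is the directed union of the $\mathcal{W}$-congruences generated by its finite subsets, so a compact $\theta$ is one of them. Conversely a finitely generated $\theta$ below a directed join, which is a union, lies below one member. The last statement holds because $\theta$ is the set of facts true in $B/\theta$.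

(c) Composition with $B\to B/\theta$ matches the surjective homomorphisms out of $B/\theta$ with the surjective homomorphisms out of $B$ whose kernel contains $\theta$, and it respects inclusion of kernels.

(d) There are at most $\max(|B|,\aleph_0)$ finite sets of facts, and finitely many facts if $B$ is finite.

(e) Compactness is defined from the order, and an algebraic lattice is isomorphic to the ideal lattice of its semilattice of compact elements.
\end{proof}

Quasi-identities contain no negation, but they can punish a configuration by total collapse. For a finite conjunction $\Phi$ of atomic formulas, the \emph{prohibition} $\Phi\to\bot$ is the set of all quasi-identities $\Phi\to\beta$, where $\beta$ is $v_1=v_2$ or $R(\bar v)$, $R$ is any relation symbol of the language, and the $v$'s are new variables. A structure satisfies $\Phi\to\bot$ if and only if it is trivial or satisfies $\Phi$ nowhere. Call a congruence \emph{proper} if it differs from $1$. Since the trivial structure satisfies every $\Phi$, we obtain the test that is used throughout.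

\begin{lemma}\label{lem:test}
Let $\mathcal{W}$ be axiomatized by a nonempty family of prohibitions $\Phi\to\bot$ and further quasi-identities. A congruence $\theta$ of $B\in\mathcal{W}$ is a proper $\mathcal{W}$-congruence if and only if no prohibited $\Phi$ holds anywhere in $B/\theta$ and $B/\theta$ satisfies the further quasi-identities.
\end{lemma}

When $\approx_\theta$ is equality, $B/\theta$ is the set $B$ with the larger relations $R^\theta$; most congruences below are of this kind.

\section{Triangles of atoms in the lattices of $\mathcal{V}_0$}\label{sec:V0}

We need a property of the lattices $\mathrm{Con}^{\mathcal{V}_0}A$ that survives lattice isomorphism and restricts the structures $B$ that lift them. In a lattice of equivalence relations, identifying $a$ with $b$ and $a$ with $d$ also identifies $b$ with $d$: every atom interacts with others. This is the property we isolate.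

\begin{definition}
A lattice with bounds $0,1$ has property \textup{(T)} if for every atom $\alpha$ there are atoms $\beta,\gamma$ such that $\alpha,\beta,\gamma$ are pairwise distinct and $\alpha\vee\beta=\alpha\vee\gamma=\beta\vee\gamma\ne1$.
\end{definition}

\begin{lemma}\label{lem:V0}
Let $A\in\mathcal{V}_0$ be infinite and $L=\mathrm{Con}^{\mathcal{V}_0}A$. Then $L$ has an atom; every atom is different from $1$; $L$ has \textup{(T)}; for every atom $\alpha$ the interval $[\alpha,1]$ has \textup{(T)}; and $|\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A|=|A|$.
\end{lemma}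

\begin{proof}
For $a\ne b$ with $\{a,b\}\ne\{p,q\}$ let $\alpha_{ab}$ be the equivalence relation whose only nontrivial class is $\{a,b\}$. It is a $\mathcal{V}_0$-congruence, an atom, and not $1$. A nonzero $\mathcal{V}_0$-congruence contains a pair $(a,b)$ with $a\ne b$; if this pair is $(p,q)$ or $(q,p)$, the congruence is $1$ and contains all other pairs as well. So every nonzero element of $L$ lies above some $\alpha_{ab}$, and the $\alpha_{ab}$ are all the atoms.

Given $\alpha_{ab}$, choose $d\notin\{p,q,a,b\}$ and put $\beta=\alpha_{ad}$, $\gamma=\alpha_{bd}$. The class $\{a,b,d\}$ does not contain both $p$ and $q$, so the equivalence relation with this single nontrivial class is a proper $\mathcal{V}_0$-congruence; it is the join of any two of $\alpha_{ab},\beta,\gamma$. This proves (T). For an atom $\alpha$, the structure $A/\alpha\in\mathcal{V}_0$ is infinite, and $[\alpha,1]\cong\mathrm{Con}^{\mathcal{V}_0}(A/\alpha)$ by Lemma~\ref{lem:basic}(c). Finally $|\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A|\le|A|$ by Lemma~\ref{lem:basic}(d), and the $\alpha_{pb}$ with $b\notin\{p,q\}$ are $|A|$ distinct compact elements.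
\end{proof}

Property (T) rules out facts that can be added without consequences.

\begin{lemma}\label{lem:loose}
Let $B\in\mathcal{W}$, let $f$ be a fact, and let $\alpha=0\cup\{f\}$, $\beta$, $\gamma$ be pairwise distinct atoms of $\mathrm{Con}^{\mathcal{W}}B$ with $\gamma\le\alpha\vee\beta$. Then $\beta\cup\{f\}$ is not a $\mathcal{W}$-congruence.
\end{lemma}

\begin{proof}
Otherwise $\alpha\vee\beta=\beta\cup\{f\}$. As $\gamma\subseteq\beta\cup\{f\}$ and $\gamma\not\subseteq\beta$, we get $f\in\gamma$, so $\alpha\le\gamma$, and the atoms $\alpha,\gamma$ coincide.
\end{proof}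

\section{How a lattice detects a disjunction}\label{sec:toy}

The sentence $\forall x\,(U_1(x)\vee U_2(x))$ is not a consequence of any set of quasi-identities that allows both alternatives: it holds in the one-element structure with only $U_1$ true and in the one with only $U_2$ true, and it fails in their product. We show on three elements how a congruence lattice sees it nevertheless.

Let $\mathcal{T}$ be the quasivariety with constants $p,q$, binary $E,N$, unary $U_1,U_2,\bar U_1,\bar U_2$, ternary $P$, and the following axioms, for $k=1,2$:
\begin{gather*}
E\text{ is an equivalence relation},\qquad E(p,q)\to\bot,\\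
N(x,x)\to\bot,\qquad U_k(x)\wedge\bar U_k(x)\to\bot,\\
P(u,v,x)\to E(u,v),\qquad U_k(x)\wedge E(u,v)\to P(u,v,x).
\end{gather*}
The first line makes $E$ behave like a congruence of a member of $\mathcal{V}_0$. The second line freezes the rest: if $N$ is inequality and $\bar U_k$ is the complement of $U_k$, then a proper $\mathcal{T}$-congruence can neither identify two elements nor enlarge $N$, $U_k$ or $\bar U_k$. The third line is the detector.

Take two structures $B_1,B_2$ on $\{p,q,a\}$, both with $E$ equality, $N$ inequality, $P=\{(u,u,x):u,x\in\{p,q,a\}\}$, $U_2=\{q\}$ and $\bar U_k$ the complement of $U_k$; let $U_1=\{p,a\}$ in $B_1$ and $U_1=\{p\}$ in $B_2$. Both lie in $\mathcal{T}$. The disjunction holds in $B_1$ and fails at $a$ in $B_2$. A proper $\mathcal{T}$-congruence $\theta$ is determined by $E^\theta$ and $P^\theta$, and $E^\theta$ is equality, or identifies only $a$ with $p$, or only $a$ with $q$. If $E^\theta$ is equality, then $P^\theta$ cannot grow, so $\theta=0$. Suppose that $E^\theta$ identifies $a$ with $p$. The triples that may enter $P^\theta$ are $(p,a,x)$ and $(a,p,x)$, and they must enter when $x\in U_1\cup U_2$.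
\begin{itemize}
\item In $B_1$ all of them must enter, so there is exactly one such $\theta$. The case of $q$ is the same, and $\mathrm{Con}^{\mathcal{T}}B_1$ is the four-element Boolean lattice $\mathrm{Con}^{\mathcal{V}_0}\{p,q,a\}$.
\item In $B_2$ the facts $P(p,a,a)$ and $P(a,p,a)$ are allowed but not forced, and each of the four choices gives a $\mathcal{T}$-congruence. With the case of $q$, the lattice $\mathrm{Con}^{\mathcal{T}}B_2$ has $1+4+4+1=10$ elements (Figure~\ref{fig:toy}).
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0)--(-1,1)--(0,3.6)--(1,1)--(0,0);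
\fill (0,0) circle (2pt) (-1,1) circle (2pt) (1,1) circle (2pt) (0,3.6) circle (2pt);
\node[below] at (0,0) {$0$}; \node[above] at (0,3.6) {$1$};
\node[left] at (-1,1) {$\alpha_p$}; \node[right] at (1,1) {$\alpha_q$};
\draw (6,0)--(4.6,1)--(4,1.8)--(4.6,2.6)--(5.2,1.8)--(4.6,1) (4.6,2.6)--(6,3.6);
\draw (6,0)--(7.4,1)--(6.8,1.8)--(7.4,2.6)--(8,1.8)--(7.4,1) (7.4,2.6)--(6,3.6);
\fill (6,0) circle (2pt) (4.6,1) circle (2pt) (4,1.8) circle (2pt) (5.2,1.8) circle (2pt) (4.6,2.6) circle (2pt) (7.4,1) circle (2pt) (6.8,1.8) circle (2pt) (8,1.8) circle (2pt) (7.4,2.6) circle (2pt) (6,3.6) circle (2pt);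
\node[below] at (6,0) {$0$}; \node[above] at (6,3.6) {$1$};
\node[below left] at (4.6,1) {$\alpha_p$}; \node[below right] at (7.4,1) {$\alpha_q$};
\end{tikzpicture}
\caption{The $\mathcal{T}$-congruence lattices of two structures on $\{p,q,a\}$: on the left $U_1\vee U_2$ holds everywhere, on the right it fails at $a$. The atom $\alpha_p$ ($\alpha_q$) is generated by $E(p,a)$ (by $E(q,a)$). The failure adds no atom; it adds two independent facts above each atom.}\label{fig:toy}
\end{figure}

Two features of this computation shape the general proof. First, where the disjunction fails, the fact $P(p,a,a)$ is loose: it can be added on its own to every proper $\mathcal{T}$-congruence containing $E(p,a)$. Lemma~\ref{lem:loose} forbids such a fact once the lattice has (T); three elements are too few for (T), but infinite members of $\mathcal{V}_0$ have it. Second, the failure is invisible among the atoms. No axiom prevents $B_2$ from containing $P(u,u,a)$ from the start, so pairs that are already $E$-related tell us nothing. Only for a \emph{new} pair $(u,v)$ is $P(u,v,x)$ known to be false in $B$, and then, after $E(u,v)$ is added, only the disjunction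 can force it. This is why $P$ carries the pair $(u,v)$, and why Lemma~\ref{lem:V0} records (T) also for the intervals $[\alpha,1]$.

\section{Systems and their quasivarieties}\label{sec:systems}

Nothing in Section~\ref{sec:toy} used that the disjunction was finite or quantifier-free: each disjunct contributes one axiom, in whose hypothesis an existential quantifier becomes a universal prefix. Let $L^*$ be a finite language consisting of relation symbols and constants.

\begin{definition}\label{def:system}
A \emph{system} $\Sigma$ in $L^*$ consists of
\begin{itemize}
\item a set $C$ of \emph{constraints} $\chi\to\bot$ or $\chi\to x=y$, with $\chi$ a finite conjunction of atomic $L^*$-formulas (equality allowed);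
\item a finite set $D$ of \emph{requirements}; each $d\in D$ is a sentence $\forall\bar x\,\bigvee_{k<\omega}\exists\bar y\,\delta_{d,k}(\bar x,\bar y)$, where $\bar x$ has length $r_d$, the length of $\bar y$ may depend on $k$, and each $\delta_{d,k}$ is a finite conjunction of atomic $L^*$-formulas.
\end{itemize}
We say that $d$ \emph{holds at} $\bar x$ if $\exists\bar y\,\delta_{d,k}(\bar x,\bar y)$ holds for some $k$. A \emph{$\Sigma$-model} is an $L^*$-structure satisfying $D$ and satisfying $C$ with $\bot$ read as ``false''.
\end{definition}

The language of the quasivariety $\mathcal{W}_\Sigma$ has the constants of $L^*$ and new constants $p,q$; binary relation symbols $E,N$; for each relation symbol $R$ of $L^*$ the symbols $R,\bar R$ of the same arity; and for each $d\in D$ a symbol $P_d$ of arity $2+r_d$. The axioms are: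
\begin{itemize}
\item[(A1)] $E$ is an equivalence relation;
\item[(A2)] $E(p,q)\to\bot$;
\item[(A3)] $N(x,x)\to\bot$;
\item[(A4)] $R(\bar x)\wedge\bar R(\bar x)\to\bot$, for $R\in L^*$;
\item[(A5)] the members of $C$, those with conclusion $\bot$ read as prohibitions;
\item[(A6)] $P_d(u,v,\bar x)\to E(u,v)$, for $d\in D$;
\item[(A7)] $\delta_{d,k}(\bar x,\bar y)\wedge E(u,v)\to P_d(u,v,\bar x)$, for $d\in D$, $k<\omega$, with $u,v$ new variables.
\end{itemize}
The quasivariety $\mathcal{T}$ is the case $C=\varnothing$, $D=\{\forall x\,(U_1(x)\vee U_2(x))\}$. There may be infinitely many axioms, but the language is finite because $L^*$ and $D$ are, and $\mathcal{W}_\Sigma$ is locally finite because its only function symbols are finitely many constants. In this section $\mathcal{W}=\mathcal{W}_\Sigma$, and Lemma~\ref{lem:test} applies to the axioms as listed.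

\subsection{From a model to a lifting}

\begin{proposition}\label{prop:lift}
Let $M$ be a $\Sigma$-model and let $A\in\mathcal{V}_0$ be nontrivial with $|A|\le|M|$. Then $\mathrm{Con}^{\mathcal{V}_0}A\cong\mathrm{Con}^{\mathcal{W}}B$ for some $B\in\mathcal{W}$ with universe $M$.
\end{proposition}

\begin{proof}
Choose a surjection $\pi\colon M\to A$, and write $\ker\pi=\{(u,v):\pi(u)=\pi(v)\}$. Expand $M$ to $B$: let $p^B,q^B$ be preimages of $p^A,q^A$, let $E^B=\ker\pi$, $N^B=\{(x,y):x\ne y\}$, let $\bar R^B$ be the complement of $R^B$, and $P_d^B=\{(u,v,\bar x):(u,v)\in\ker\pi\}$. Let $\mathcal{F}$ be the set of equivalence relations $F\supseteq\ker\pi$ on $M$ with $(p,q)\notin F$; it contains $\ker\pi$ because $p\ne q$ in $A$. For $F\in\mathcal{F}$ let $B_F$ be $B$ with $E$ interpreted as $F$ and $P_d$ as $\{(u,v,\bar x):(u,v)\in F\}$. Then $B_F$ satisfies (A1), (A6), (A7); it satisfies the constraints $\chi\to x=y$ because its $L^*$-reduct is $M$; and no prohibited configuration occurs in it, by the choice of $F$ for (A2), of $N^B,\bar R^B$ for (A3), (A4), and because $M$ is a $\Sigma$-model for (A5). Thus $B_F$ is a nontrivial member of $\mathcal{W}$.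 In particular $B=B_{\ker\pi}\in\mathcal{W}$, and the set $\theta_F$ of facts true in $B_F$ is a proper $\mathcal{W}$-congruence of $B$.

Conversely let $\theta$ be a proper $\mathcal{W}$-congruence of $B$. If $x\ne y$ and $x\approx_\theta y$, then $N(x,y)\in\theta$ gives $N(x,x)\in\theta$, which (A3) prohibits; so $\approx_\theta$ is equality. The set $N^\theta$ contains $N^B$ and no pair $(x,x)$, so $N^\theta=N^B$. The sets $R^\theta\supseteq R^B$ and $\bar R^\theta\supseteq\bar R^B$ are disjoint by (A4), so $R^\theta=R^B$ and $\bar R^\theta=\bar R^B$. By (A1), (A2), $F:=E^\theta\in\mathcal{F}$. Finally $P_d^\theta=\{(u,v,\bar x):(u,v)\in F\}$: the inclusion $\subseteq$ is (A6), and $\supseteq$ follows from (A7) because $d$ holds at every $\bar x$ in $M$. So $\theta=\theta_F$.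

Hence $F\mapsto\theta_F$ is an order isomorphism from $\mathcal{F}$ onto $\mathrm{Con}^{\mathcal{W}}B\setminus\{1\}$. Taking preimages under $\pi$ is an order isomorphism onto $\mathcal{F}$ from the set of equivalence relations on $A$ not containing $(p,q)$, which is $\mathrm{Con}^{\mathcal{V}_0}A\setminus\{1\}$. Adding the top elements gives the claim.
\end{proof}

The element $1$ of $\mathrm{Con}^{\mathcal{W}}B$ absorbs every violation of a prohibition. Axiom (A2), and with it the choice of $\mathcal{V}_0$ rather than sets, makes this element the top of the lattice being imitated; without (A2) the same proof would give the lattice of all equivalence relations on $A$ with a new top element added.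

\subsection{From a lifting to a model}

Now $B$ is an arbitrary member of $\mathcal{W}$ with the right congruence lattice. The axioms do not say that $N^B$ is inequality or that $\bar R^B$ is the complement of $R^B$; these relations could be empty. The first step shows that (T) forces them to be as large as the axioms allow, since a missing fact would be loose.

\begin{lemma}\label{lem:sat}
Let $B\in\mathcal{W}$ be nontrivial and suppose that $\mathrm{Con}^{\mathcal{W}}B$ has \textup{(T)}. Then:
\begin{itemize}
\item[(1)] $N^B(x,y)$ for all $x\ne y$; hence $\approx_\theta$ is equality for every proper $\mathcal{W}$-congruence $\theta$.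
\item[(2)] For $R\in L^*$ and every $\bar x$, either $R^B(\bar x)$ or $\bar R^B(\bar x)$.
\item[(3)] If $E^B(u,v)$, then $P_d^B(u,v,\bar x)$ for all $d\in D$ and all $\bar x$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $B$ is nontrivial, $0$ is a proper $\mathcal{W}$-congruence.

(1) Suppose that $x\ne y$ and the fact $f=N(x,y)$ is false in $B$. We do not know yet that congruences leave equality alone, so adding $f$ to a congruence may bring equivalent facts along. For a proper $\mathcal{W}$-congruence $\theta$ with $x\not\approx_\theta y$, let $\theta+f$ be $\theta$ together with all facts $N(x',y')$ with $x'\approx_\theta x$, $y'\approx_\theta y$. The quotient by $\theta+f$ is $B/\theta$ with one pair of distinct elements added to $N$. In the list (A1)--(A7) the symbol $N$ appears only in (A3), so $\theta+f$ is a $\mathcal{W}$-congruence by Lemma~\ref{lem:test}, and by (R2) it is the least one containing $\theta$ and $f$. In particular $\alpha=0\cup\{f\}=0+f$ is a $\mathcal{W}$-congruence, and it is an atom because it has one fact more than $0$. Take $\beta,\gamma$ as in (T). If $x\approx_\beta y$, then $\alpha\vee\beta$ contains $N(x,x)$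 and equals $1$, which (T) excludes. So $\alpha\vee\beta=\beta+f$, and in the same way $\alpha\vee\gamma=\gamma+f$. These joins are equal, and the operation $+f$ adds no equalities, so $\approx_\beta$ and $\approx_\gamma$ coincide. As $\beta\cap\gamma=0$, both are equality. Therefore $\beta\cup\{f\}=\beta+f$ is a $\mathcal{W}$-congruence, contradicting Lemma~\ref{lem:loose}. For the second statement, if $x\ne y$ and $x\approx_\theta y$, then $N(x,y)\in\theta$ gives $N(x,x)\in\theta$ and $\theta=1$.

(2) Suppose that $R(\bar x)$ and $f=\bar R(\bar x)$ are both false in $B$. Let $\theta$ be a proper $\mathcal{W}$-congruence with $R(\bar x)\notin\theta$. By (1), $\approx_\theta$ is equality, so $\theta\cup\{f\}$ is a congruence. The symbol $\bar R$ appears only in (A4), as constraints and requirements are $L^*$-formulas, and (A4) is not violated; so $\theta\cup\{f\}$ is a $\mathcal{W}$-congruence. Thus $\alpha=0\cup\{f\}$ is an atom. Take $\beta,\gamma$ as in (T). Then $\beta$ is proper and $R(\bar x)\notin\beta$, since otherwise $\alpha\vee\beta=1$ by (A4). So $\beta\cup\{f\}$ is a $\mathcal{W}$-congruence, contradicting Lemma~\ref{lem:loose}.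

(3) Suppose that $E^B(u,v)$ and $f=P_d(u,v,\bar x)$ is false in $B$. Let $\theta$ be any proper $\mathcal{W}$-congruence. The symbol $P_d$ appears in the hypothesis of (A6) and the conclusion of (A7) only. Adding $f$ keeps (A7) true, and keeps (A6) true because $E(u,v)\in0\subseteq\theta$. So $\theta\cup\{f\}$ is a $\mathcal{W}$-congruence. This holds for $\theta=0$, giving the atom $\alpha=0\cup\{f\}$, and for the atom $\beta$ from (T), contradicting Lemma~\ref{lem:loose}.
\end{proof}

\begin{proposition}\label{prop:model}
Let $A\in\mathcal{V}_0$ be infinite, $B\in\mathcal{W}$, and $\mathrm{Con}^{\mathcal{V}_0}A\cong\mathrm{Con}^{\mathcal{W}}B$. Then the $L^*$-reduct of $B$ is a $\Sigma$-model, and $|B|\ge|A|$.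
\end{proposition}

\begin{proof}
The lattice $\mathrm{Con}^{\mathcal{W}}B$ has the properties listed in Lemma~\ref{lem:V0}. It has more than one element, so $B$ is nontrivial, Lemma~\ref{lem:sat} applies, and (A5) says that $B$ satisfies the constraints with $\bot$ read as false. To verify the requirements we compute an atom in two ways: from above, where (T) says that it contains all admissible $P_d$-facts, and from below, where the axioms say that it contains only the forced ones. Fix an atom $\alpha$; it is proper.

\emph{Step 1: there are $u,v$ with $E(u,v)\in\alpha$ and $E(u,v)$ false in $B$.} Let $f\in\alpha$ be a fact false in $B$. By Lemma~\ref{lem:sat}(1), $f$ is not an equality and not of the form $N(x,y)$ with $x\ne y$; by (A3) it is not $N(x,x)$. If $f$ were $R(\bar x)$ or $\bar R(\bar x)$ with $R\in L^*$, the other of these two facts would be true in $B$ by Lemma~\ref{lem:sat}(2), and (A4) would give $\alpha=1$. So $f$ is $E(u,v)$, as desired, or $f$ is $P_d(u,v,\bar x)$. In the latter case $E(u,v)\in\alpha$ by (A6), and $E(u,v)$ is false in $B$ by Lemma~\ref{lem:sat}(3). Fix such $u,v$.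

\emph{Step 2: $P_d(u,v,\bar x)\in\alpha$ for all $d\in D$ and $\bar x\in B^{r_d}$.} The structure $B'=B/\alpha\in\mathcal{W}$ is nontrivial, has the universe of $B$, and satisfies $E(u,v)$. Its lattice $\mathrm{Con}^{\mathcal{W}}B'\cong[\alpha,1]$ has (T). Apply Lemma~\ref{lem:sat}(3) to $B'$.

\emph{Step 3: description of $\alpha$.} Let $F$ be the equivalence relation generated by $E^B\cup\{(u,v)\}$. Then $F\subseteq E^\alpha$, so $(p,q)\notin F$ by (A2). Let $\tau$ be the congruence with trivial equality, $E^\tau=F$,
\[
P_e^\tau=P_e^B\cup\{(u',v',\bar x'):(u',v')\in F\text{ and $e$ holds at $\bar x'$ in }B\}\qquad(e\in D),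
\]
and all other relations as in $B$. It is a $\mathcal{W}$-congruence by Lemma~\ref{lem:test}: (A1), (A2) hold by the choice of $F$; (A3)--(A5) involve only unchanged relations; (A6) holds because triples from $P_e^B$ have $(u',v')\in E^B\subseteq F$; and (A7) holds because the formulas $\delta_{e,k}$ have the same meaning in $B/\tau$ as in $B$. Moreover $\tau\subseteq\alpha$: we have $F\subseteq E^\alpha$, and if $(u',v')\in F$ and $\delta_{e,k}(\bar x',\bar y)$ holds in $B$, then it holds in $B/\alpha$ and (A7) gives $P_e(u',v',\bar x')\in\alpha$. Since $E(u,v)\in\tau$, we have $\tau\ne0$, so $\tau=\alpha$.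

\emph{Step 4: the requirements hold.} Let $d\in D$ and $\bar x\in B^{r_d}$. By Steps 2 and 3, $(u,v,\bar x)\in P_d^\tau$. By (A6), $(u,v,\bar x)\notin P_d^B$, because $E^B(u,v)$ fails. So $d$ holds at $\bar x$ in $B$.

Finally, $B$ is infinite and $|A|=|\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A|=|\mathrm{Con}_{\mathrm{c}}^{\mathcal{W}}B|\le|B|$, by Lemmas~\ref{lem:basic}(d) and~\ref{lem:V0}.
\end{proof}

\begin{remark}
Step 4 rests on (A6). Without that axiom one could interpret each $P_d$ as the full relation in the proof of Proposition~\ref{prop:lift}; the proof would then work for every $M$ satisfying the constraints, and the requirements would have no effect.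
\end{remark}

\subsection{The critical point of a system}

\begin{theorem}\label{thm:reduction}
Suppose that $\Sigma$ has an infinite model. Then $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W}_\Sigma)$ is the least infinite cardinal $\mu$ such that $\Sigma$ has no model of cardinality $\ge\mu$, and it is $\infty$ if there is no such $\mu$.
\end{theorem}

\begin{proof}
We determine the $A\in\mathcal{V}_0$ with $\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A\in\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{W}_\Sigma$, using Lemma~\ref{lem:basic}(e). The trivial $A$ is lifted by the trivial structure. A finite nontrivial $A$ is lifted by Proposition~\ref{prop:lift} with an infinite model; this is the only use of the hypothesis. An infinite $A$ is lifted if and only if $\Sigma$ has a model of cardinality $\ge|A|$, by Propositions~\ref{prop:lift} and~\ref{prop:model}. If there is no $\mu$ as in the statement, every $A$ is lifted. Otherwise an infinite $A$ is lifted if and only if $|A|<\mu$. Since $\mathcal{V}_0$ has members of every infinite cardinality and $|\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A|=|A|$ for them, the critical point is $\mu$.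
\end{proof}

\section{Thin covers and the value $\aleph_{n+1}$}\label{sec:thin}

By Theorem~\ref{thm:reduction} we need a system with a model of cardinality $\aleph_n$ and no larger model. For $n=0$ the natural attempt is the requirement $\forall x\bigvee_{k<\omega}U_k(x)$ with constraints $U_k(x)\wedge U_k(x')\to x=x'$. For $n\ge1$ we need a characterization of $|X|\le\aleph_n$ of the same shape: a countable cover by sets, each with a uniqueness property that a quasi-identity can state. Kuratowski's theorem provides one.

Number the coordinates of $X^{n+1}$ by $0,\dots,n$. A set $R\subseteq X^{n+1}$ is \emph{$i$-thin} if any two members of $R$ that agree in all coordinates $\ne i$ are equal; that is, $R$ is the graph of a partial function giving coordinate $i$ from the others. For $n=0$ a $0$-thin set has at most one element. For $n=1$ and $X=\omega_1$, enumerate each countable set $\{x:x\le w\}$ as $\{e_w(k):k<\omega\}$; the $0$-thin sets $\{(e_w(k),w):w<\omega_1\}$ cover the pairs $(x,w)$ with $x\le w$, and their mirror images, which are $1$-thin, cover the rest. The proof of part (a) below iterates this.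

\begin{lemma}[Kuratowski's theorem]\label{lem:kur}
Let $n\ge0$.
\begin{itemize}
\item[(a)] If $|X|\le\aleph_n$, then $X^{n+1}=\bigcup_{k<\omega}R_k$ with $R_k$ being $(k\bmod(n+1))$-thin.
\item[(b)] If $|X|\ge\aleph_{n+1}$, then $X^{n+1}$ is not a union of countably many sets, each $i$-thin for some $i\le n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) It suffices to cover $X^{n+1}$ by countably many sets, each $i$-thin for some $i\le n$: each residue class modulo $n+1$ is infinite, so the sets can be indexed injectively by numbers $k$ of the right residue, with $R_k=\varnothing$ for unused $k$. We argue by induction. For $n=0$ use singletons. Let $n\ge1$ and well-order $X$ in order type $|X|$. Each $I_w=\{x:x\le w\}$ is finite or of cardinality $<|X|$, so $|I_w|\le\aleph_{n-1}$. By induction choose covers $I_w^{\,n}=\bigcup_kR_k^w$ with $R_k^w$ being $(k\bmod n)$-thin; what matters is that the thin coordinate does not depend on $w$. For $m\le n$ and $k<\omega$ let $R_{m,k}$ be the set of $\bar x\in X^{n+1}$ such that $x_j\le x_m$ for all $j$ and the tuple $\bar x$ with coordinate $m$ deleted lies in $R_k^{x_m}$. Every $\bar x$ lies in some $R_{m,k}$: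 let $x_m$ be a largest entry. Let $i\ne m$ be the coordinate that becomes coordinate $k\bmod n$ after the deletion. Two members of $R_{m,k}$ agreeing off $i$ have the same entry $w$ at $m$; their shortened tuples lie in $R_k^w$ and agree off $k\bmod n$, so they are equal. Thus $R_{m,k}$ is $i$-thin.

(b) Induction on $n$. For $n=0$ countably many thin sets cover only countably many points. Let $n\ge1$, let $R_k$ be $i_k$-thin $(k<\omega)$, and let $f_k\colon X^n\to X$ be the partial function with graph $R_k$ giving coordinate $i_k$. Start with $Z_0\subseteq X$ of cardinality $\aleph_n$, let $Z_{l+1}$ be $Z_l$ together with all values of all $f_k$ on $Z_l^{\,n}$, and put $Z=\bigcup_lZ_l$. Then $|Z|=\aleph_n$ and $Z$ is closed under all $f_k$. Choose $w\in X\setminus Z$ and put $R_k'=\{\bar x\in Z^n:(\bar x,w)\in R_k\}$. If $i_k=n$, then $R_k'=\varnothing$, since $(\bar x,w)\in R_k$ would give $w=f_k(\bar x)\in Z$. If $i_k<n$, then $R_k'$ is $i_k$-thin. By induction the sets $R_k'$ miss some $\bar x\in Z^n$, and then $(\bar x,w)\notin\bigcup_kR_k$.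
\end{proof}

One difficulty remains: the language must be finite, so we cannot use a symbol for each $R_k$. We move the index $k$ into the structure, as the $k$-th point of a path that starts at a constant $c$, and use one relation $Q$ with that point as last argument. The successor on the path is a relation $S$ and not an operation, since an operation would generate an infinite substructure from $c$ and destroy local finiteness.

Fix $n\ge0$. Let $L^*$ consist of a constant $c$, a binary $S$ and an $(n+2)$-ary $Q$. For $k<\omega$ put
\[
\delta_k(x_0,\dots,x_n;z_0,\dots,z_k):\qquad z_0=c\ \wedge\ \bigwedge_{l<k}S(z_l,z_{l+1})\ \wedge\ Q(\bar x,z_k).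
\]
The system $\Sigma_n$ has the single requirement $\forall\bar x\,\bigvee_{k<\omega}\exists\bar z\,\delta_k(\bar x,\bar z)$ and, for each $k<\omega$ and $i=k\bmod(n+1)$, the constraint
\[
\delta_k(\bar x,\bar z)\wedge\delta_k(\bar x',\bar z')\wedge\bigwedge_{j\ne i}x_j=x_j'\ \to\ x_i=x_i'.
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal{W}_n=\mathcal{W}_{\Sigma_n}$. For an $L^*$-structure $M$ put $D_k=\{\bar x\in M^{n+1}:M\models\exists\bar z\,\delta_k(\bar x,\bar z)\}$. The requirement says that the $D_k$ cover $M^{n+1}$, and the $k$-th constraint says that $D_k$ is $(k\bmod(n+1))$-thin. By Lemma~\ref{lem:kur}(b), every $\Sigma_n$-model has cardinality at most $\aleph_n$.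

Conversely, let $M\supseteq\omega$ be a set of cardinality $\aleph_n$, let $M^{n+1}=\bigcup_kR_k$ as in Lemma~\ref{lem:kur}(a), and let $\chi(\bar x)$ be the least $k$ with $\bar x\in R_k$. Put $c=0$, $S=\{(k,k+1):k<\omega\}$ and $Q=\{(\bar x,\chi(\bar x)):\bar x\in M^{n+1}\}$. The only $S$-path $z_0,\dots,z_k$ from $c$ is $0,\dots,k$, so $D_k=\{\bar x:\chi(\bar x)=k\}$. These sets cover $M^{n+1}$, and $D_k\subseteq R_k$ is $(k\bmod(n+1))$-thin. So $M$ is a $\Sigma_n$-model of cardinality $\aleph_n$, and Theorem~\ref{thm:reduction} gives $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W}_n)=\aleph_{n+1}$.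
\end{proof}

The language of $\mathcal{W}_2$ has constants $p,q,c$, binary relation symbols $E,N,S,\bar S$, $4$-ary $Q,\bar Q$, and one $5$-ary $P$. There is no conflict with Theorem~\ref{thm:known}: Proposition~\ref{prop:lift} lifts finite nontrivial members of $\mathcal{V}_0$ to infinite structures, so its assumption fails. This failure is what the construction lives on, since $B$ carries a frozen structure $M$ that contributes nothing to the congruence lattice and yet limits the size of $B$.

\section{All uncountable values for $\mathcal{V}_0$}\label{sec:spec}

Formulas of $L_{\omega_1\omega}$ are built from atomic formulas by negation, countable conjunctions and disjunctions, and the quantifiers $\forall v$, $\exists v$. A formula has countably many subformulas. We use two textbook facts about a sentence $\varphi$.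
\begin{itemize}
\item \emph{Downward L\"owenheim--Skolem theorem.} If $M\models\varphi$, $X\subseteq M$, and $\kappa$ is infinite with $|X|\le\kappa\le|M|$, then $M$ has a substructure of cardinality $\kappa$ that contains $X$ and satisfies $\varphi$. In particular $\mathrm{Spec}(\varphi)$ is an initial segment of the infinite cardinals.
\item \emph{Morley's theorem on the Hanf number.} If $\varphi$ has, for every $\alpha<\omega_1$, a model of cardinality $\ge\beth_\alpha$, then $\varphi$ has models in all infinite cardinalities.
\end{itemize}
For infinite $\kappa$ let $A_\kappa$ be the member of $\mathcal{V}_0$ of cardinality $\kappa$; it is unique up to isomorphism.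

\subsection{Describing a lifting by a sentence}

\begin{proposition}\label{prop:sentence}
Let $\mathcal{W}$ be a locally finite quasivariety in a language with finitely many relation symbols. There is an $L_{\omega_1\omega}$-sentence $\varphi$ such that $\mathrm{Spec}(\varphi)$ is the class of infinite $\kappa$ with $\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A_\kappa\in\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{W}$.
\end{proposition}

\begin{proof}
A model of $\varphi$ will consist of $A\in\mathcal{V}_0$, $B\in\mathcal{W}$ and an isomorphism of their semilattices. Compact congruences are named by finite tuples of generators, so the isomorphism can be given by relations on $A\cup B$. Two things need care: the language of $\mathcal{W}$ may be uncountable, and generation of congruences must be expressed.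

\emph{A countable language.} Call $m$-ary function symbols $f,g$ equivalent if $f(\bar x)=g(\bar x)$ holds throughout $\mathcal{W}$. For each $m$ there are finitely many classes. Otherwise take pairwise inequivalent $f_0,f_1,\dots$ and, for $k<l$, a structure $B_{kl}\in\mathcal{W}$ with a tuple at which $f_k,f_l$ differ; these tuples combine to one tuple $\bar b$ in $\prod B_{kl}\in\mathcal{W}$ with all $f_k(\bar b)$ distinct, so $\bar b$ generates an infinite substructure. This is the only use of local finiteness. Retain one symbol from each class and replace the others by the retained ones in all axioms. The models of the new axioms are exactly the reducts of members of $\mathcal{W}$ (interpret a deleted symbol as its representative), and the rules (R1)--(R3) have the same instances as before. So we may assume that the language of $\mathcal{W}$ is countable. Then there are only countably many quasi-identities, so countably many axioms.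

\emph{The language of $\varphi$.} It has unary $A,B$; constants $p,q$; relation symbols for the relations and for the graphs of the operations of $\mathcal{W}$; a binary $J$; and for each $m<\omega$ and each $\rho$ that is $=$ or a relation symbol of $\mathcal{W}$, a symbol $H_{m,\rho}$ of arity $2m$ plus the arity of $\rho$. For $\bar a=(a_1,b_1,\dots,a_m,b_m)\in A^{2m}$ let $\langle\bar a\rangle$ be the $\mathcal{V}_0$-congruence of $A$ generated by the pairs $(a_s,b_s)$, and let $h(\bar a)$ be the set of facts $\rho(\bar v)$ with $H_{m,\rho}(\bar a,\bar v)$. Let $\varphi$ be the conjunction of: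
\begin{itemize}
\item[($\varphi$0)] $J$ is the graph of an injection $B\to A$;
\item[($\varphi$1)] the universe is the disjoint union of $A$ and $B$; $A$ is infinite; $p\ne q$ lie in $A$; the symbols of $\mathcal{W}$ make $B$ a member of $\mathcal{W}$;
\item[($\varphi$2)] each $h(\bar a)$ is a $\mathcal{W}$-congruence of $B$;
\item[($\varphi$3)] for all $\bar a,\bar a'$, of any lengths, $\langle\bar a\rangle\subseteq\langle\bar a'\rangle$ if and only if $h(\bar a)\subseteq h(\bar a')$;
\item[($\varphi$4)] each $h(\bar a)$ is generated, as a $\mathcal{W}$-congruence, by finitely many facts;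
\item[($\varphi$5)] each $\mathcal{W}$-congruence generated by finitely many facts is some $h(\bar a)$.
\end{itemize}

\emph{These are $L_{\omega_1\omega}$-sentences.} The value of a term is expressed through the graphs by an existential formula. So ($\varphi$0), ($\varphi$1) and, by Lemma~\ref{lem:basic}(a), ($\varphi$2) are countable conjunctions of first-order sentences. In ($\varphi$3), $\langle\bar a\rangle\subseteq\langle\bar a'\rangle$ means that in the graph with edges $\{a_t',b_t'\}$ either $p,q$ are connected or each $a_s$ is equal or connected to $b_s$; for fixed lengths this is quantifier-free. For ($\varphi$4), ($\varphi$5) we need, for symbols $\rho,\rho_1,\dots,\rho_r$, a formula $\Gamma(\bar v;\bar v_1,\dots,\bar v_r)$ saying that $\rho(\bar v)$ has a derivation from $\rho_1(\bar v_1),\dots,\rho_r(\bar v_r)$. The \emph{shape} of a derivation lists its length, the symbol of each line, and the justification of each line: a hypothesis, a fact true in $B$, or a rule (for (R2) the symbol, for (R3) the axiom) with the positions of its premises. There are countably many shapes. The existence of a derivation of a given shape asserts the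 existence of finitely many elements of $B$, namely the entries of the lines, the tuples $\bar b$ in (R3) and the values of subterms, that satisfy a finite conjunction of atomic formulas. So $\Gamma$ is a countable disjunction of existential formulas. Now ($\varphi$4) is the conjunction over $m$ of
\[
\forall\bar a\in A^{2m}\bigvee_{r,\rho_1,\dots,\rho_r}\exists\bar v_1,\dots,\bar v_r\in B\ \bigwedge_\rho\forall\bar v\in B\,\bigl(H_{m,\rho}(\bar a,\bar v)\leftrightarrow\Gamma(\bar v;\bar v_1,\dots,\bar v_r)\bigr),
\]
and ($\varphi$5) is the conjunction over $r,\rho_1,\dots,\rho_r$ of $\forall\bar v_1,\dots,\bar v_r\in B\,\bigvee_m\exists\bar a\in A^{2m}$ followed by the same matrix.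

\emph{The spectrum.} In a model of $\varphi$ of cardinality $\kappa$ we have $|B|\le|A|$, so $|A|=\kappa$ and $A\cong A_\kappa$. The map $\langle\bar a\rangle\mapsto h(\bar a)$ is a well-defined order embedding of $\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A$ by ($\varphi$3), and its range is $\mathrm{Con}_{\mathrm{c}}^{\mathcal{W}}B$ by ($\varphi$4), ($\varphi$5); an order isomorphism preserves joins and $0$. Conversely let $\eta\colon\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A_\kappa\to\mathrm{Con}_{\mathrm{c}}^{\mathcal{W}}B$ be an isomorphism, with $B$ disjoint from $A_\kappa$. Interpreting the $H_{m,\rho}$ so that $h(\bar a)=\eta(\langle\bar a\rangle)$ gives a model of ($\varphi$1)--($\varphi$5), in which $B$ may be larger than $\kappa$. By the L\"owenheim--Skolem theorem it has a substructure of cardinality $\kappa$ that contains $A_\kappa$ and satisfies ($\varphi$1)--($\varphi$5). Its $B$-part has cardinality at most $\kappa$, so $J$ can be interpreted to satisfy ($\varphi$0).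
\end{proof}

\subsection{Coding a sentence by a system}

\begin{proposition}\label{prop:coding}
For every $L_{\omega_1\omega}$-sentence $\varphi$ there is a system $\Sigma$ such that the cardinalities of $\Sigma$-models are exactly the members of $\mathrm{Spec}(\varphi)$.
\end{proposition}

We first normalize $\varphi$ without changing its spectrum. Replace function symbols and constants by their graphs, adding sentences which say that the graphs are graphs of total functions. Push negations inward until they stand only before atomic formulas. Name the variables $v_0,v_1,\dots$, and add the conjuncts $\forall v_i\,(v_i=v_i)$, $i<\omega$, so that there are infinitely many subformulas. Enumerate the subformulas without repetition as $\theta_j$, $j<\omega$, with $\theta_0=\varphi$. Each is reached from $\varphi$ in finitely many steps to an immediate subformula, and each step adds at most one free variable; so the set $V_j$ of indices of free variables of $\theta_j$ is finite.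

A system has finitely many symbols and requirements and no negation, whereas $\varphi$ has infinitely many symbols, variables and subformulas. We therefore axiomatize the satisfaction relation instead of the model. As in Section~\ref{sec:thin}, points on an $S$-path from $c$ serve as numerals. Each element $x$ codes an assignment $\hat x$ of values to the variables, through a relation $G(x,i,\hat x(i))$. The relations $T^+(x,j)$ and $T^-(x,j)$ say that $\theta_j$ is true or false at $\hat x$; two symbols are needed because there is no negation. Finally, infinitely many requirements $\rho_j$, one for each subformula, are merged into the single requirement ``every $z$ is a non-numeral, or is the numeral $j$ for some $j$ and $\rho_j$ holds''. A unary $U$ marks the non-numerals, and a constraint keeps numerals out of $U$.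

So let $L^*$ have a constant $c$, unary $U$, binary $S,T^+,T^-$ and ternary $G$. We abbreviate, for $i,j<\omega$ and finite $F\subset\omega$:
\begin{align*}
z\doteq j&:\quad\exists z_0,\dots,z_j\,\Bigl(z_0=c\wedge\bigwedge_{l<j}S(z_l,z_{l+1})\wedge z_j=z\Bigr),\\
T_j^\pm(x)&:\quad\exists z\,\bigl(z\doteq j\wedge T^\pm(x,z)\bigr),\\
G_i(x,a)&:\quad\exists z\,\bigl(z\doteq i\wedge G(x,z,a)\bigr),\\
x\sim_Fx'&:\quad\bigwedge_{i\in F}\exists z,a\,\bigl(z\doteq i\wedge G(x,z,a)\wedge G(x',z,a)\bigr).
\end{align*}
After renaming bound variables, a finite conjunction of these formulas has the form $\exists\bar y\,\delta$ with $\delta$ a finite conjunction of atomic formulas. In the hypothesis of a constraint the quantifiers $\exists\bar y$ become part of the universal prefix; in a requirement they are the $\exists\bar y$ of Definition~\ref{def:system}. The constraints of $\Sigma$ are, for all indices that fit: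
\begin{itemize}
\item[(c1)] $U(z)\wedge z\doteq j\to\bot$;
\item[(c2)] $z\doteq j\wedge z\doteq j'\to\bot$ for $j\ne j'$;
\item[(c3)] $G_i(x,a)\wedge G_i(x,a')\to a=a'$;
\item[(c4)] $T_j^+(x)\wedge T_j^-(x)\to\bot$;
\item[(c5)] if $\theta_{j'}$ is a conjunct of the conjunction $\theta_j$: $T_j^+(x)\wedge T_{j'}^-(x)\to\bot$;
\item[(c6)] if $\theta_j=\forall v_i\,\theta_{j'}$: $T_j^+(x)\wedge T_{j'}^-(x')\wedge x\sim_{V_j}x'\to\bot$;
\item[(c7)] if $\theta_j$ is $v_i=v_{i'}$: $T_j^+(x)\wedge G_i(x,a)\wedge G_{i'}(x,a')\to a=a'$; if $\theta_j$ is $v_i\ne v_{i'}$: $T_j^+(x)\wedge G_i(x,a)\wedge G_{i'}(x,a)\to\bot$;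
\item[(c8)] if $\theta_j=R(v_{i_1},\dots,v_{i_r})$ and $\theta_{j'}=\neg R(v_{i_1'},\dots,v_{i_r'})$:
$T_j^+(x)\wedge T_{j'}^+(x')\wedge\bigwedge_{s=1}^r\bigl(G_{i_s}(x,a_s)\wedge G_{i_s'}(x',a_s)\bigr)\to\bot$;
\item[(c9)] $T_0^-(x)\to\bot$.
\end{itemize}
The five requirements are:
\begin{itemize}
\item[(d1)] $\forall z\,\exists z'\,S(z,z')$;
\item[(d2)] $\forall x,z\,\bigl(T^+(x,z)\vee T^-(x,z)\bigr)$;
\item[(d3)] $\forall x,z\,\bigl(U(z)\vee\exists a\,G(x,z,a)\bigr)$;
\item[(d4)] $\forall x,a,z\,\bigl(U(z)\vee\bigvee_j(z\doteq j\wedge\rho_j(x,a))\bigr)$, where $\rho_j$ is $\exists x'\,(x\sim_{V_j}x'\wedge G_i(x',a))$ if $\theta_j=\forall v_i\,\theta_{j'}$, and $\rho_j$ is omitted otherwise;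
\item[(d5)] $\forall x,z\,\bigl(U(z)\vee\bigvee_j(z\doteq j\wedge\sigma_j(x))\bigr)$, where $\sigma_j$ is $T_j^-(x)\vee\bigvee_kT_{j_k}^+(x)$ if $\theta_j=\bigvee_k\theta_{j_k}$, is $T_j^-(x)\vee\exists x'\,(x\sim_{V_j}x'\wedge T_{j'}^+(x'))$ if $\theta_j=\exists v_i\,\theta_{j'}$, and is omitted otherwise.
\end{itemize}
In (d5) we distribute $z\doteq j$ over the disjuncts of $\sigma_j$, and finite disjunctions are made countably infinite by repetition; then all five have the form required. Requirement (d4) supplies enough codes of assignments to test a universal quantifier. Proposition~\ref{prop:coding} follows from the next two lemmas. For an assignment $s\colon\omega\to M$ let $s(i\mapsto a)$ be $s$ with its value at $i$ changed to $a$.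

\begin{lemma}\label{lem:code1}
If $M_0$ is an infinite model of $\varphi$ with universe $M$, then $\Sigma$ has a model with universe $M$.
\end{lemma}

\begin{proof}
Choose distinct $y_j\in M$ $(j<\omega)$ and put $Y=\{y_j:j<\omega\}$. The functions $\omega\to M$ that eventually take the value $y_0$ form a set of cardinality $|M|$, closed under changing one value; fix a bijection $x\mapsto\hat x$ from $M$ onto it. Put $c=y_0$, $U=M\setminus Y$,
\begin{gather*}
S=\{(y_j,y_{j+1}):j<\omega\}\cup\{(z,z):z\notin Y\},\qquad G=\{(x,y_i,\hat x(i)):x\in M,\ i<\omega\},\\
T^+=\{(x,y_j):M_0\models\theta_j[\hat x]\},\qquad T^-=M^2\setminus T^+.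
\end{gather*}
The only $S$-successor of $y_l$ is $y_{l+1}$, so $z\doteq j$ means $z=y_j$. Hence $T_j^+(x)$ means $M_0\models\theta_j[\hat x]$, $T_j^-(x)$ means $M_0\not\models\theta_j[\hat x]$, $G_i(x,a)$ means $\hat x(i)=a$, and $x\sim_Fx'$ means $\hat x|_F=\hat x'|_F$. With these readings (c1)--(c4) and (d1)--(d3) hold by the definitions, and (c5), (c7), (c8) are clauses of the definition of satisfaction. For (c6): if $\forall v_i\,\theta_{j'}$ holds at $\hat x$ and $\hat x'$ agrees with $\hat x$ on $V_j$, it holds at $\hat x'$, so $\theta_{j'}$ holds at $\hat x'$. Constraint (c9) says $M_0\models\varphi$. In (d4), (d5) each $z$ lies in $U$ or is some $y_j$. For (d4) with $\theta_j=\forall v_i\,\theta_{j'}$ take $x'$ with $\hat x'=\hat x(i\mapsto a)$; then $x\sim_{V_j}x'$ because $i\notin V_j$. For (d5), a disjunction that is not false at $\hat x$ has a true disjunct, and if $\exists v_i\,\theta_{j'}$ is not false at $\hat x$, with witness $a$, take $x'$ with $\hat x'=\hat x(i\mapsto a)$.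
\end{proof}

\begin{lemma}\label{lem:code2}
If $M$ is a $\Sigma$-model, then $M$ is infinite and $\varphi$ has a model with universe $M$.
\end{lemma}

\begin{proof}
In $M$ the relation $S$ need not be a function, so a numeral may be represented by several elements. By (d1) there is for each $j$ some $z\doteq j$; by (c2) these elements are distinct for distinct $j$, so $M$ is infinite. By (c1), (c2), if $z\doteq j$, then $U(z)$ fails and in (d4), (d5) the disjunct that holds is one with index $j$.

Let $x\in M$, $i<\omega$. For every $z\doteq i$, (d3) gives $a$ with $G(x,z,a)$, hence $G_i(x,a)$, and by (c3) there is only one $a$ with $G_i(x,a)$; call it $\hat x(i)$. Thus $G(x,z,\hat x(i))$ for \emph{every} $z\doteq i$, and $G(x,z,a)$ with $z\doteq i$ implies $a=\hat x(i)$. It follows that $x\sim_Fx'$ if and only if $\hat x|_F=\hat x'|_F$. By (d2) applied to some $z\doteq j$ and by (c4), exactly one of $T_j^+(x)$, $T_j^-(x)$ holds. Let $M_0$ have universe $M$ and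
\[
R^{M_0}=\{(\hat x(i_1),\dots,\hat x(i_r)):x\in M,\ j<\omega,\ \theta_j=R(v_{i_1},\dots,v_{i_r}),\ T_j^+(x)\}.
\]
We prove by induction on $\theta_j$ that, for all $x$, $T_j^+(x)$ implies $M_0\models\theta_j[\hat x]$. Only this direction is needed, because negations occur only at atomic formulas. Assume $T_j^+(x)$, so $T_j^-(x)$ fails.
\begin{itemize}
\item $\theta_j=R(\cdots)$: by the definition of $R^{M_0}$.
\item $\theta_j=\neg R(v_{i_1'},\dots,v_{i_r'})$: if $(\hat x(i_1'),\dots,\hat x(i_r'))\in R^{M_0}$, there are $x''$ and $\theta_{j''}=R(v_{i_1},\dots,v_{i_r})$ with $T_{j''}^+(x'')$ and $\hat x''(i_s)=\hat x(i_s')$ for all $s$, which (c8) prohibits.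
\item $\theta_j$ is $v_i=v_{i'}$ or $v_i\ne v_{i'}$: (c7) gives $\hat x(i)=\hat x(i')$, respectively $\hat x(i)\ne\hat x(i')$.
\item $\theta_j$ a conjunction: for each conjunct $\theta_{j'}$, $T_{j'}^-(x)$ fails by (c5), so $T_{j'}^+(x)$, and induction applies.
\item $\theta_j=\bigvee_k\theta_{j_k}$: (d5) with $z\doteq j$ gives $T_{j_k}^+(x)$ for some $k$.
\item $\theta_j=\exists v_i\,\theta_{j'}$: (d5) with $z\doteq j$ gives $x'$ with $\hat x'|_{V_j}=\hat x|_{V_j}$ and $T_{j'}^+(x')$. So $M_0\models\theta_{j'}[\hat x']$, hence $M_0\models\theta_j[\hat x']$, hence $M_0\models\theta_j[\hat x]$.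
\item $\theta_j=\forall v_i\,\theta_{j'}$: let $a\in M$. By (d4) with $z\doteq j$ there is $x'$ with $\hat x'|_{V_j}=\hat x|_{V_j}$ and $\hat x'(i)=a$. By (c6), $T_{j'}^-(x')$ fails, so $T_{j'}^+(x')$ and $M_0\models\theta_{j'}[\hat x']$. As $V_{j'}\subseteq V_j\cup\{i\}$, we get $M_0\models\theta_{j'}[\hat x(i\mapsto a)]$.
\end{itemize}
By (c9), $T_0^+(x)$ holds for any $x$, so $M_0\models\varphi$.
\end{proof}

\subsection{The equivalence and the bound $\beth_{\omega_1}$}

\begin{proof}[Proof of Theorem~\ref{thm:spec}]
(2)$\Rightarrow$(1) is immediate.

(1)$\Rightarrow$(3). Take $\varphi$ from Proposition~\ref{prop:sentence}. For infinite $\kappa<\mu$ the semilattice $\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A_\kappa$ has $\kappa<\mu$ elements, so it lies in $\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{W}$ and $\kappa\in\mathrm{Spec}(\varphi)$. A member of $\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{V}_0$ with $\mu$ elements is a copy of $\mathrm{Con}_{\mathrm{c}}^{\mathcal{V}_0}A_\mu$ by Lemmas~\ref{lem:basic}(d) and~\ref{lem:V0}; one such member lies outside $\mathrm{Con}_{\mathrm{c}}^{\mathrm{r}}\mathcal{W}$, so $\mu\notin\mathrm{Spec}(\varphi)$.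 Since $\mathrm{Spec}(\varphi)$ is an initial segment, (3) follows.

(3)$\Rightarrow$(2). Take $\Sigma$ from Proposition~\ref{prop:coding}. The cardinalities of its models are the $\kappa$ with $\aleph_0\le\kappa<\mu$; as $\mu$ is uncountable, there is an infinite model. Theorem~\ref{thm:reduction} gives $\mathrm{crit}_{\mathrm{r}}(\mathcal{V}_0;\mathcal{W}_\Sigma)=\mu$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:hanf}]
(i) Countable values are below $\beth_{\omega_1}$. Let $\mu$ be an uncountable value and $\varphi$ as in Theorem~\ref{thm:spec}(3). If $\mu\ge\beth_{\omega_1}$, then $\beth_\alpha\in\mathrm{Spec}(\varphi)$ for all $\alpha<\omega_1$, and Morley's theorem gives $\mu\in\mathrm{Spec}(\varphi)$, which is false.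

(ii) For $\alpha<\omega_1$ we define sentences $\varphi_\alpha,\psi_\alpha$ in relational languages such that $\varphi_\alpha$ has a model of cardinality $\aleph_\alpha$ and none larger, and $\psi_\alpha$ has a model of cardinality $\beth_\alpha$ and none larger. ``$U$ carries a model of $\varphi$'' means that $U$ is nonempty and $\varphi$ holds with all quantifiers restricted to $U$. The symbols introduced at each stage are new.

Let $\varphi_0=\psi_0$ say that $\forall x\bigvee_{n<\omega}U_n(x)$ and that each $U_n$ has at most one element.

Let $\varphi_{\alpha+1}$ say that $U$ carries a model of $\varphi_\alpha$, that $<$ is a linear order of the universe, and that for each $x$ the relation $g(x,\cdot,\cdot)$ is the graph of an injection of $\{y:y<x\}$ into $U$. In a model, each $\{y:y<x\}$ has cardinality at most $\aleph_\alpha$. If the universe had cardinality $\ge\aleph_{\alpha+2}$, take a subset $Z$ of cardinality $\aleph_{\alpha+1}$. The set $Z\cup\bigcup_{z\in Z}\{y:y<z\}$ has cardinality $\aleph_{\alpha+1}$, so some $m$ lies outside it. Then $m>z$ for all $z\in Z$, so $|\{y:y<m\}|\ge\aleph_{\alpha+1}$, a contradiction. A model of cardinality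 $\aleph_{\alpha+1}$ is the ordinal $\omega_{\alpha+1}$ with its order and $U=\omega_\alpha$, as every $x<\omega_{\alpha+1}$ injects into $\omega_\alpha$.

Let $\psi_{\alpha+1}$ say that $U$ carries a model of $\psi_\alpha$ and that $x\mapsto\{u\in U:u\mathrel{\varepsilon}x\}$ is injective on the universe, for a binary symbol $\varepsilon$. A model has at most $2^{|U|}\le\beth_{\alpha+1}$ elements. For a model of cardinality $\beth_{\alpha+1}$ take $U\subseteq M$ with $|U|=\beth_\alpha$, $|M|=\beth_{\alpha+1}$, and define $\varepsilon$ from a bijection of $M$ onto the power set of $U$.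

For limit $\alpha$ fix ordinals $\alpha_n<\alpha$ $(n<\omega)$ cofinal in $\alpha$. Let $\varphi_\alpha$ say that the universe is $\bigcup_nU_n$ and that $U_n$ carries a model of $\varphi_{\alpha_n}$, in its own copy of the language. Models have cardinality at most $\sup_n\aleph_{\alpha_n}=\aleph_\alpha$, and a disjoint union of largest models attains this. Define $\psi_\alpha$ from the $\psi_{\alpha_n}$ in the same words; the bound is $\sup_n\beth_{\alpha_n}=\beth_\alpha$.

Since spectra are initial segments, $\varphi_\alpha$ and $\psi_\alpha$ satisfy Theorem~\ref{thm:spec}(3) with $\mu=\aleph_{\alpha+1}$ and $\mu=\beth_\alpha^+$. For limit $\alpha<\omega_1$, the spectrum of $\bigvee_{\beta<\alpha}\varphi_\beta$ is the union of the spectra of the $\varphi_\beta$, which gives $\mu=\aleph_\alpha$.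

For the last sentence, let $\lambda<\beth_{\omega_1}=\sup_{\alpha<\omega_1}\beth_\alpha$. Then $\lambda\le\beth_\alpha$ for some $\alpha<\omega_1$, and the value $\beth_\alpha^+>\lambda$ occurs.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Gillibert}
Pierre Gillibert, \emph{The possible values of critical points between strongly congruence-proper varieties of algebras}, arXiv:1104.4207 (2011).
\end{thebibliography}
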